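# Skew Calabi–Yau algebras along flat Hopf–Galois extensions

Throughout, $\Bbbk$ is a field, all algebras are $\Bbbk$-algebras, $\otimes=\otimes_{\Bbbk}$, and $A^e=A\otimes A^{op}$. We use Sweedler notation, $\Delta(h)=h_1\otimes h_2$ and $\rho(b)=b_0\otimes b_1$, for comultiplications and right coactions. The antipode of a Hopf algebra is $S$, its counit $\varepsilon$.

## 1. Dimensions should add: the guess and three tests

Think of an algebra $A$ as a smooth space of dimension $d$ whose canonical bundle is trivial up to a twist, and of a Hopf algebra $H$ as a group of dimension $n$ with the same property. An $H$-Galois extension $A\subseteq B$ is the algebraic version of a principal bundle with base $A$ and fiber $H$. The first guess is then that $B$ has the same property, in dimension $d+n$. Before testing the guess we make the words precise.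

**Definition 1.1.** An algebra $A$ is *homologically smooth* if it has a finite-length resolution by finitely generated (f.g.) projective $A^e$-modules. It is *skew Calabi–Yau* (skew CY) of dimension $d$ if it is homologically smooth, $\operatorname{Ext}^i_{A^e}(A,A^e)=0$ for $i\ne d$, and $\operatorname{Ext}^d_{A^e}(A,A^e)\cong A^\mu$ for some algebra automorphism $\mu$ of $A$, called the Nakayama automorphism. Here $A^\mu$ is $A$ with right action twisted: $a\cdot c=a\mu(c)$. A Hopf algebra is skew CY if it is so as an algebra.

**Conventions on bimodules.** A bimodule is a left module over the enveloping algebra, $(b\otimes b')m=bmb'$. A right $B^e$-module $V$ is also regarded as a bimodule, by $b'vb=v(b\otimes b')$. Put $W=B^e=B\otimes B$. Its left structure is the outer one, $b(p\otimes r)b'=bp\otimes rb'$. Its right structure is the inner one, $(p\otimes r)(b\otimes b')=pb\otimes b'r$. When we compute $\operatorname{Ext}_{B^e}(-,W)$, the outer structure is used up, and the inner one makes the answer a right $B^e$-module, hence a bimodule.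

*Example.* Let $A=\Bbbk[x]$. The complex $0\to A^e\to A^e\to A\to 0$, whose first map is multiplication by $x\otimes1-1\otimes x$, is a resolution. Dualizing gives $\operatorname{Ext}^1_{A^e}(A,A^e)=A^e/(x\otimes 1-1\otimes x)\cong A$ and $\operatorname{Ext}^0=0$. So $A$ is skew CY of dimension $1$ with $\mu=\mathrm{id}$.

**Definition 1.2.** Let $H$ be a Hopf algebra and $B$ a right $H$-comodule algebra with coaction $\rho$, that is, $\rho:B\to B\otimes H$ is a coaction and an algebra map. Let $A=B^{co H}=\{b:\rho(b)=b\otimes1\}$. The extension $A\subseteq B$ is *$H$-Galois* if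
$$\beta:B\otimes_AB\to B\otimes H,\qquad b\otimes b'\mapsto bb'_0\otimes b'_1,$$
is bijective. It is *flat* (resp. *faithfully flat*) if $B$ is so both as a left and as a right $A$-module.

*Example.* Let $H=\Bbbk[\mathbb Z]=\Bbbk[g^{\pm1}]$ with $g$ group-like. A comodule algebra is a $\mathbb Z$-graded algebra, $\rho(b)=b\otimes g^j$ for $b$ of degree $j$, and $A$ is the degree-zero part. If there is a unit $y$ of degree $1$, then $B=\bigoplus_j Ay^j$, $B\otimes_AB=\bigoplus_jB\otimes y^j$, and $\beta(b\otimes y^j)=by^j\otimes g^j$ is bijective.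

A known result says: if $H$ is an $n$-dimensional skew CY Hopf algebra, $A\subseteq B$ is a *faithfully flat* $H$-Galois extension and $A$ is $d$-dimensional skew CY, then $B$ is $(d+n)$-dimensional skew CY. The problem, from Ruipeng Zhu, "Skew Calabi-Yau property of faithfully flat Hopf Galois extensions", arXiv:2501.02830 (2025), asks what happens when faithful flatness is weakened to flatness and $H$ has bijective antipode: must $B$ be skew CY?

**Test A: $B=A\otimes H$.** The coaction is $\mathrm{id}\otimes\Delta$. Let $P\to A$ and $R\to H$ be finite resolutions by f.g. projectives over $A^e$ and $H^e$. Then $P\otimes R\to B$ is one over $B^e=A^e\otimes H^e$, and $\operatorname{Hom}_{B^e}(P\otimes R,B^e)=\operatorname{Hom}_{A^e}(P,A^e)\otimes\operatorname{Hom}_{H^e}(R,H^e)$. By Künneth, its only cohomology is $A^\mu\otimes H^{\mu_H}=B^{\mu\otimes\mu_H}$, in degree $d+n$. The guess holds.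

**Test B: a twisted bundle.** Let $A=\Bbbk[x]$, $q\in\Bbbk^\times$, and $B=\Bbbk[x][y^{\pm1}]$ with $yx=qxy$. Let $H=\Bbbk[g^{\pm1}]$, $\rho(x)=x\otimes1$, $\rho(y)=y\otimes g$. This is $H$-Galois by the example above. Put $T=B\otimes_AB$ and let $g$ act on $T$ by $g\cdot(b\otimes b')=by^{-1}\otimes yb'$; this is well defined, since $a\,(y^{-1}\otimes y)=(y^{-1}\otimes y)\,a$ for $a\in A$. Under $\beta$ this becomes left multiplication by $g$ on the factor $H$ of $B\otimes H$, so there is an exact sequence of bimodules
$$0\to T\xrightarrow{\;g-1\;}T\to B\to0 .$$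
Also $0\to B\otimes B\to B\otimes B\to T\to0$ is exact, where the generator $e=1\otimes 1$ on the left goes to $x\otimes1-1\otimes x$. Hence $\operatorname{Ext}^i_{B^e}(T,W)$ is the cohomology of $W\to W$, $m\mapsto xm-mx$. Left multiplication by $x$ on the first factor of $W$ and right multiplication by $x$ on the second make $W$ a free $\Bbbk[x]\otimes\Bbbk[x]$-module, so this map is injective. Therefore only
$$E:=\operatorname{Ext}^1_{B^e}(T,W)=W/\{xm-mx\}\cong B\otimes_AB,\qquad p\otimes r\mapsto r\otimes p,$$
survives. How does $g$ act on $E$? We lift $g$ to the resolution. In degree $0$ the lift is $b\otimes b'\mapsto by^{-1}\otimes yb'$. Since $xy^{-1}=qy^{-1}x$ and $yx=qxy$,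
$$xy^{-1}\otimes y-y^{-1}\otimes yx=q\,(y^{-1}x\otimes y-y^{-1}\otimes xy),$$
so in degree $1$ the lift sends $e$ to $q\,y^{-1}ey$. Thus $g$ acts on $E$ by $m\mapsto q\,y^{-1}my$, which in $B\otimes_AB$ reads $r\otimes p\mapsto q\,ry\otimes y^{-1}p$.

Now picture $E=\bigoplus_{i,j}y^iA\otimes_A Ay^j$ as a lattice. The action of $g$ shifts $(i,j)$ bijectively to $(i+1,j-1)$. So $g-1$ is injective on $E$, and each antidiagonal contributes one copy of $A$ to the cokernel. The long exact sequence gives $\operatorname{Ext}^i_{B^e}(B,W)=0$ for $i\ne2$ and $D:=\operatorname{Ext}^2_{B^e}(B,W)=E/E(g-1)$. The column $i=0$ maps bijectively to $D$, and so does the row $j=0$. Let $w$ be the class of $\tilde w=1\otimes1$. The column is $\tilde wB$, the row is $B\tilde w$, and $\tilde w$ sits at their crossing. Hence $w$ generates $D$ freely on both sides. Moreover $wx=xw$, and the relation $\tilde w=\tilde wg=q\,y\tilde wy^{-1}$ in $D$ gives $wy=q\,yw$. So $D\cong B^\nu$ with $\nu(x)=x$ and $\nu(y)=qy$. Homological smoothness is clear from the two exact sequences. The guess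 holds, with $2=1+1$.

Here $A$ and $H$ both have trivial Nakayama automorphism, and still $\nu$ is not inner when $q\neq1$: the units of $B$ are $\lambda y^j$ with $\lambda\in\Bbbk^\times$, and conjugation by them fixes $y$. So the word "skew" cannot be dropped from the guess.

**Test C: a flat extension that is not faithfully flat.** Let $B=\mathcal O(SL_2)=\Bbbk[a,b,c,d]/(ad-bc-1)$ and $H=\Bbbk[t]$ with $t$ primitive. Put
$$\rho:\quad a\mapsto a,\quad c\mapsto c,\quad b\mapsto b+at,\quad d\mapsto d+ct .$$
This respects the relation, since $a(d+ct)-(b+at)c=ad-bc$, and it is coassociative because $t$ is primitive. After inverting $a$ we have $B_a=A_a[b]$ with $A=\Bbbk[a,c]$, because $d=(1+bc)/a$. Similarly $B_c=A_c[d]$.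

* *Coinvariants.* If $f(b)\in A_a[b]$ satisfies $f(b+at)=f(b)$, put $b=0$ to get $f(at)=f(0)$, so $f\in A_a$ because $a$ is a unit. Likewise over $A_c$. So $B^{co H}=A_a\cap A_c\cap B=\Bbbk[a,c]=A$.
* *Galois and flat.* The map $\beta$ is $B$-linear. After inverting $a$ it is $A_a[b,b']\to A_a[b,t]$, $b'\mapsto b+at$, which is bijective; similarly for $c$. Since $ad-bc=1$, the elements $a,c$ generate the unit ideal of $B$, so $\beta$ is bijective. Also $B_a$ and $B_c$ are flat over $A$, so $B$ is flat over $A$.
* *Not faithfully flat.* We have $B\otimes_AA/(a,c)=B/(a,c)B=0$ although $A/(a,c)\ne0$.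

To see whether $B$ is skew CY we use a commutative computation, which we will need again in Section 10.

**Lemma 1.3.** Let $B$ be a f.g. commutative algebra, and let $f_1,\dots,f_r$ generate the unit ideal, such that each $B_{f_i}$ is a localization, at one element, of a polynomial ring in $m$ variables. Then $B$ is homologically smooth, $\operatorname{Ext}^i_{B^e}(B,B^e)=0$ for $i\ne m$, and $\operatorname{Ext}^m_{B^e}(B,B^e)\cong\operatorname{Hom}_B(\Lambda^m\Omega_B,B)$. If $\Lambda^m\Omega_B\cong B$, then $B$ is skew CY of dimension $m$ with $\mu=\mathrm{id}$.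

*Proof.* The ring $R=B^e$ is Noetherian. The elements $f_i\otimes f_j$ generate its unit ideal, and the corresponding localizations are localized polynomial rings in $2m$ variables, of global dimension at most $2m$. In a resolution of $B$ by f.g. free $R$-modules the $2m$-th syzygy is f.g. and locally projective, hence projective. So $B$ is homologically smooth. Let $J$ be the kernel of $B\otimes B\to B$. The elements $f_i\otimes f_i$ act on $R/J=B$ as $f_i^2$, and these generate the unit ideal of $B$; so $R/J$ is supported where some $f_i\otimes f_i$ is invertible. There $J$ is generated by the regular sequence $z_k\otimes1-1\otimes z_k$, $1\le k\le m$, with $z_k$ the variables. For an ideal $J$ generated, locally on its support, by regular sequences of length $m$, it is classical that $\operatorname{Ext}^i_R(R/J,R)=0$ for $i\ne m$ and $\operatorname{Ext}^m_R(R/J,R)\cong\operatorname{Hom}_{R/J}(\Lambda^m(J/J^2),R/J)$. And $J/J^2=\Omega_B$. These modules are killed by $J$, so the left and right actions agree, which gives the last sentence. $\square$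

In Test C take $f_1=a$, $f_2=c$, $m=3$, with coordinates $a,b,c$ on $B_a=\Bbbk[a^{\pm1},b,c]$ and $a,c,d$ on $B_c$. On the overlap $b=(ad-1)/c$, so modulo $da,dc$ we have $db=(a/c)\,dd$, whence
$$a^{-1}\,da\wedge db\wedge dc=c^{-1}\,da\wedge dd\wedge dc .$$
This form generates $\Lambda^3\Omega_B$ on both pieces, so $\Lambda^3\Omega_B\cong B$, and $B$ is skew CY of dimension $3=2+1$. The guess survives without faithful flatness.

**The results.** The guess is right.

**Theorem 1.** Let $H$ be an $n$-dimensional skew CY Hopf algebra with bijective antipode $S$, let $A\subseteq B$ be a flat $H$-Galois extension, and let $A$ be $d$-dimensional skew CY. Then $B$ is $(d+n)$-dimensional skew CY.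

**Theorem 2.** In Theorem 1, with $\operatorname{Ext}^d_{A^e}(A,A^e)\cong A^\mu$, the Nakayama automorphism $\nu$ of $B$ can be chosen with $\nu|_A=\mu$ and
$$\rho(\nu^{-1}(b))=\nu^{-1}(b_0)\otimes\chi(S(b_1))\,S^2(b_2)\,\chi(b_3)\qquad(b\in B),$$
where $\chi$ is the character of $H$ on $\operatorname{Ext}^n_H(\Bbbk_H,H)$.

**Theorem 3.** Let $H$ be as in Theorem 1 and $A\subseteq B$ a flat $H$-Galois extension. Suppose $A$ is homologically smooth, $\operatorname{Ext}^i_{A^e}(A,A^e)=0$ for $i\ne d$, and $U=\operatorname{Ext}^d_{A^e}(A,A^e)$ is an invertible $A$-bimodule. Then $B$ is homologically smooth, $\operatorname{Ext}^i_{B^e}(B,B^e)=0$ for $i\ne d+n$, and $D=\operatorname{Ext}^{d+n}_{B^e}(B,B^e)$ is an invertible $B$-bimodule. Moreover $D\cong U\otimes_AB$ as $(A,B)$-bimodules and $D\cong B\otimes_AU$ as $(B,A)$-bimodules.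

That $\chi$ makes sense, i.e. that $\operatorname{Ext}^n_H(\Bbbk_H,H)$ is one-dimensional, is part of Section 3. An invertible bimodule $U$ is one for which there is a bimodule $V$ with $U\otimes_AV\cong A\cong V\otimes_AU$; for example $A^\mu$, with inverse $A^{\mu^{-1}}$.

## 2. What descent gives, and the two places where it stops

The natural first tool for a Galois extension is descent. For a left $A$-module $X$ the module $B\otimes_AX$ has the coaction $b\otimes x\mapsto b_0\otimes x\otimes b_1$, and one tries to recover $X$ as its coinvariants, i.e. to prove that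
$$0\to X\to B\otimes_AX\to B\otimes_AX\otimes H,\qquad b\otimes x\mapsto b_0\otimes x\otimes b_1-b\otimes x\otimes1, \tag{1}$$
is exact. Apply $B\otimes_A-$ and rewrite $B\otimes_AB\otimes_AX\cong(B\otimes_AX)\otimes H$ by $\beta$. With $Y=B\otimes_AX$ the sequence becomes $0\to Y\to Y\otimes H\to Y\otimes H\otimes H$ with maps $\eta\mapsto\eta\otimes1$ and $\eta\otimes h\mapsto\eta\otimes h_1\otimes h_2-\eta\otimes h\otimes1$. This is exact, as $H^{co H}=\Bbbk$. If $B$ is faithfully flat as a right $A$-module, (1) itself is exact.

The last inference is where the argument stops for a flat extension. In Test C take $X=A/(a,c)$: then $B\otimes_AX=0$ and $X\neq0$, so (1) is not exact. No statement about all $A$-modules can be checked after tensoring with $B$.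

There is a way around this. By the definition of $A$, the sequence of $A$-bimodules
$$0\to A\to B\xrightarrow{\ \rho-\mathrm{id}\otimes1\ }B\otimes H \tag{2}$$
is exact, with no condition at all, and it stays exact after $-\otimes_AX$ when $X$ is *flat*. So (1) is exact for flat $X$. We shall arrange that only flat modules $X$ occur, namely $X=U\otimes_AB$.

A second obstacle remains. In Test B, $D$ was a quotient of $E\cong B\otimes_AB$, and the column $i=0$ showed that $D$ is free on $w$ as a right $B$-module. Suppose we know only that. Then left multiplication is described by an algebra map $\varphi:B\to B$, $bw=w\varphi(b)$, and nothing said so far makes $\varphi$ injective or surjective; we would only know $\varphi$ on $A$. What settles Test B is that there is a row as well as a column, and that the *same* element $\tilde w$ lies on both.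

So the plan is this. In general $D=\operatorname{Ext}^{d+n}_{B^e}(B,W)$ will be a quotient of
$$E=\operatorname{Ext}^d_{A^e}(A,W)\cong B\otimes_AU\otimes_AB,\qquad U=\operatorname{Ext}^d_{A^e}(A,A^e).$$
The two outer factors $B$ give two coactions on $E$, replacing the two coordinates of the lattice. The action of $H$ on $E$ replaces the shift. We shall show that each coaction makes $E$ a Hopf module, so that $E$ is free over $H$ on the "column" $A\otimes_AU\otimes_AB$ and also on the "row" $B\otimes_AU\otimes_AA$.

**Standing assumptions for Sections 3–7.** $H$ is an $n$-dimensional skew CY Hopf algebra with bijective antipode; $A\subseteq B$ is a flat $H$-Galois extension; $A$ is homologically smooth; $\operatorname{Ext}^i_{A^e}(A,A^e)=0$ for $i\ne d$; and $U$ is flat as a left and as a right $A$-module. In Theorem 1, $U\cong A^\mu$ is free of rank one on each side. In Theorem 3, $U$ is projective on each side. The stronger hypotheses on $U$ are used only from Section 8 on.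

## 3. The trivial module $\Bbbk_H$ and its dual line

**Lemma 3.1.** Let $R$ be a ring.

(i) Let $K$ be a bounded complex of projective right $R$-modules whose only cohomology is $X$, in degree $n$. Then $H^i(K\otimes_RM)\cong\operatorname{Tor}^R_{n-i}(X,M)$ for left modules $M$, naturally. The same holds with left and right exchanged.

(ii) Let $C$ be a bounded-below complex of injective right $R$-modules whose only cohomology is $X$, in degree $d$. Then $H^{i+d}(\operatorname{Hom}_R(N,C))\cong\operatorname{Ext}^i_R(N,X)$ for all $i\in\mathbb Z$, compatibly with chain endomorphisms of $C$.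

*Proof.* (i) Going down from the top degree, exactness in degrees $>n$ shows that every cocycle module $Z^j$ with $j\ge n$ is projective and a direct summand of $K^j$. So the inclusion of $\cdots\to K^{n-1}\to Z^n$ in $K$ is a homotopy equivalence, and this subcomplex is a projective resolution of $X$, placed so that $Z^n$ is in degree $n$.

(ii) Going up from the bottom, exactness in degrees $<d$ shows that the coboundary modules $\operatorname{im}(C^{j-1}\to C^{j})$ with $j\le d$ are injective. Let $\bar C$ be the quotient complex $C^d/\operatorname{im}(C^{d-1})\to C^{d+1}\to\cdots$. The kernel of $C\to\bar C$ is a bounded-below exact complex of injectives, so it is contractible, and $C\to\bar C$ is a homotopy equivalence. And $\bar C$ is an injective resolution of $X$ starting in degree $d$. The construction of $\bar C$ is natural in $C$. $\square$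

**Lemma 3.2.** The trivial right module $\Bbbk=\Bbbk_H$ has a finite resolution $Q\to\Bbbk$ by f.g. projective right $H$-modules. Moreover $\operatorname{Ext}^i_H(\Bbbk,H)=0$ for $i\ne n$, and $L:=\operatorname{Ext}^n_H(\Bbbk,H)$ is a one-dimensional left $H$-module.

*Proof.* Let $R\to H$ be a finite resolution by f.g. projective $H^e$-modules. As left $H$-modules, $H$ and all terms of $R$ are projective, so the complex $R\to H\to0$ splits over $H$ on the left, and $Q:=\Bbbk\otimes_HR\to\Bbbk\otimes_HH=\Bbbk$ is exact. Its terms are f.g. projective right $H$-modules because $\Bbbk\otimes_H(H\otimes H)\cong H$.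

Let ${}_\varepsilon H$ be the bimodule $H$ with left action through $\varepsilon$ and the usual right action, and $R^\vee=\operatorname{Hom}_{H^e}(R,H^e)$. A right $H$-linear map from $\Bbbk\otimes_HR$ to $H$ is a map $f$ on $R$ with $f(hr)=\varepsilon(h)f(r)$ and $f(rh)=f(r)h$. Since $R$ is f.g. projective,
$$\operatorname{Hom}_H(Q,H)\cong\operatorname{Hom}_{H^e}(R,{}_\varepsilon H)\cong R^\vee\otimes_{H^e}{}_\varepsilon H\cong R^\vee\otimes_H\Bbbk .$$
The last map is $v\otimes x\mapsto xv\otimes1$. The relation on the left-hand side is $h'vh\otimes x=v\otimes\varepsilon(h)xh'$; both sides go to $\varepsilon(h)\,xh'v\otimes1$. The inverse is $v\otimes1\mapsto v\otimes1$, as $v\otimes x=xv\otimes1$ in the source. All these maps are left $H$-linear, where $H$ acts by left multiplication on the target $H$, on ${}_\varepsilon H$, and on $R^\vee$ respectively.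

Now $R^\vee$ is a bounded complex of projective right $H^e$-modules, hence of projective right $H$-modules, and its only cohomology is $H^{\mu_H}$ in degree $n$. Lemma 3.1(i) gives $H^i(R^\vee\otimes_H\Bbbk)=\operatorname{Tor}^H_{n-i}(H^{\mu_H},\Bbbk)$. As a right module $H^{\mu_H}$ is free of rank one, so this is $0$ for $i\ne n$ and one-dimensional for $i=n$. $\square$

Fix $0\ne\ell\in L$, and let $\chi:H\to\Bbbk$ be the algebra map with $h\ell=\chi(h)\ell$.

*Example.* For $H=\Bbbk[g^{\pm1}]$, resolve $\Bbbk$ by $0\to H\xrightarrow{g-1}H$. Then $n=1$, $L=H/(g-1)H$ and $\chi=\varepsilon$.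

## 4. The translation map and the $H$-action on $B\otimes_AB$

The purpose of this section is to turn the Galois condition into an action of $H$, replacing the shift $y^{-1}\otimes y$ of Test B. Put
$$\kappa(h)=\kappa^1(h)\otimes_A\kappa^2(h):=\beta^{-1}(1\otimes h)\in B\otimes_AB .$$

*Examples.* In Test B, $\kappa(g)=y^{-1}\otimes y$. In Test C, $\kappa(t)=d\otimes b-b\otimes d$, because $d(b+at)-b(d+ct)=(ad-bc)t=t$. For $A=\Bbbk$, $B=H$, $\rho=\Delta$, we have $\kappa(h)=S(h_1)\otimes h_2$.

**Lemma 4.1.** For $a\in A$ and $h,g\in H$: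
$$a\,\kappa(h)=\kappa(h)\,a, \tag{3}$$
$$\kappa(hg)=\kappa^1(g)\kappa^1(h)\otimes_A\kappa^2(h)\kappa^2(g), \tag{4}$$
$$\kappa^1(h)\otimes_A\kappa^2(h)_0\otimes\kappa^2(h)_1=\kappa(h_1)\otimes h_2, \tag{5}$$
$$\kappa^1(h)_0\otimes_A\kappa^2(h)\otimes\kappa^1(h)_1=\kappa(h_2)\otimes S(h_1). \tag{6}$$

*Proof.* We check each identity after applying the bijection $\beta$ or $\beta\otimes\mathrm{id}_H$. Write $\kappa^1,\kappa^2$ for $\kappa^1(h),\kappa^2(h)$; by definition $\kappa^1\kappa^2_0\otimes\kappa^2_1=1\otimes h$.

(3): Both sides go to $a\otimes h$, as $\rho(a)=a\otimes1$. By (3), for fixed $h$ the map $x\otimes z\mapsto x\kappa(h)z$ is well defined on $B\otimes_AB$; so the right side of (4) makes sense.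

(4): The right side goes to $\kappa^1(g)\kappa^1(h)\kappa^2(h)_0\kappa^2(g)_0\otimes\kappa^2(h)_1\kappa^2(g)_1=\kappa^1(g)\kappa^2(g)_0\otimes h\kappa^2(g)_1=1\otimes hg$.

(5): The left side is well defined since $\rho$ is left $A$-linear. It goes to $\kappa^1\kappa^2_0\otimes\kappa^2_1\otimes\kappa^2_2=1\otimes h_1\otimes h_2$, and so does the right side.

(6): The left side is well defined since $\rho$ is right $A$-linear. Apply $\rho\otimes\mathrm{id}$ and then $\mathrm{id}\otimes\mathrm{id}\otimes\Delta$ to $\kappa^1\kappa^2_0\otimes\kappa^2_1=1\otimes h$: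
$$\kappa^1_0\kappa^2_0\otimes\kappa^1_1\kappa^2_1\otimes\kappa^2_2\otimes\kappa^2_3=1\otimes1\otimes h_1\otimes h_2 .$$
Multiply the second factor on the right by $S$ of the third. Since $\kappa^2_1S(\kappa^2_2)$ collapses, we get
$$\kappa^1_0\kappa^2_0\otimes\kappa^1_1\otimes\kappa^2_1=1\otimes S(h_1)\otimes h_2 .$$
Interchanging the last two factors, this is (6) after $\beta\otimes\mathrm{id}$. $\square$

Let $T=B\otimes_AB$. By (3) and (4), and since $\kappa(1)=1\otimes1$,
$$h\cdot(b\otimes b')=b\,\kappa^1(h)\otimes\kappa^2(h)\,b' \tag{7}$$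
is a left $H$-action on $T$ by $B$-bimodule maps. Indeed $h\cdot(g\cdot(b\otimes b'))=b\kappa^1(g)\kappa^1(h)\otimes\kappa^2(h)\kappa^2(g)b'=(hg)\cdot(b\otimes b')$. Moreover $\beta(h\cdot(b\otimes b'))=bb'_0\otimes hb'_1$, so $\beta$ carries the action to left multiplication on the factor $H$ of $B\otimes H$. Hence:

* $T\cong B\otimes H$ is a free left $H$-module;
* $\Bbbk\otimes_HT\cong B$ as $B$-bimodules, via $b\otimes b'\mapsto bb'_0\,\varepsilon(b'_1)=bb'$.

## 5. Homological smoothness of $B$

We pass from $A$ to $T$ by flatness, and from $T$ to $B$ by the resolution $Q$ of $\Bbbk_H$.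

For an $A$-bimodule $N$ we have $B^e\otimes_{A^e}N=B\otimes_AN\otimes_AB$. For a right $A^e$-module $V$ there is an isomorphism
$$V\otimes_{A^e}B^e\cong B\otimes_AV\otimes_AB,\qquad v\otimes(p\otimes r)\mapsto r\otimes v\otimes p. \tag{8}$$
To check (8): the relation $a'va\otimes(p\otimes r)=v\otimes(ap\otimes ra')$ corresponds to $r\otimes a'va\otimes p=ra'\otimes v\otimes ap$. As $B$ is flat over $A$ on both sides, $B^e$ is flat over $A^e$ both as a right and as a left module.

Let $P\to A$ be a finite resolution by f.g. projective $A^e$-modules. Then $B\otimes_AP\otimes_AB\to T$ is a finite resolution by f.g. projective $B^e$-modules. Call an object of the derived category of $B^e$-modules *perfect* if it is isomorphic to a bounded complex of f.g. projectives. Perfect objects are closed under direct summands, and if two terms of a short exact sequence are perfect, so is the third. So $T$ is perfect. Since $T$ is free over $H$, the finite complex $Q\otimes_HT\to\Bbbk\otimes_HT=B$ is exact. Each $Q_i$ is a summand of some $H^r$, so $Q_i\otimes_HT$ is a summand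 of $T^r$ as a bimodule, hence perfect. Cutting the complex into short exact sequences, we see that $B$ is perfect. A perfect module has a finite resolution by f.g. projectives: if $K$ is a bounded complex of f.g. projectives with cohomology only in degree $0$, split off the positive degrees as in Lemma 3.1(i). So $B$ is homologically smooth.

## 6. From $\operatorname{Ext}$ over $B^e$ to $\operatorname{Tor}$ over $H$

For a $B$-bimodule $M$ put $F^i(M)=\operatorname{Ext}^i_{A^e}(A,M)$.

**Step 6.1: an $H$-action on $F^i$.** From $\operatorname{Hom}_{A^e}(P,M)=\operatorname{Hom}_{B^e}(B\otimes_AP\otimes_AB,M)$ we get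
$$F^i(M)=\operatorname{Ext}^i_{B^e}(T,M),\qquad F^0(M)=M^A=\operatorname{Hom}_{B^e}(T,M),$$
where $m\in M^A$ corresponds to $b\otimes b'\mapsto bmb'$. The identification is compatible with connecting maps. The left $H$-action (7) on $T$ gives right $H$-actions on all $F^i(M)$, natural in the $B$-bimodule $M$ and compatible with connecting maps. In degree $0$ it is
$$m\cdot h=\kappa^1(h)\,m\,\kappa^2(h)\qquad(m\in M^A). \tag{9}$$

We shall use the following uniqueness. *If two morphisms of $\delta$-functors from $(F^i)$ to some $\delta$-functor on $B$-bimodules agree in degree $0$, they agree in all degrees.* Indeed, embed $M$ in an injective bimodule $I$. Since $F^{i+1}(I)=0$, the map $F^i(I/M)\to F^{i+1}(M)$ is surjective, so agreement in degree $i$ gives agreement in degree $i+1$.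

**Step 6.2: the bimodule $E$.** Let $N$ be a flat left $A^e$-module. Since $P$ is f.g. projective, $\operatorname{Hom}_{A^e}(P,N)=\operatorname{Hom}_{A^e}(P,A^e)\otimes_{A^e}N$, and since $N$ is flat,
$$\operatorname{Ext}^i_{A^e}(A,N)=\operatorname{Ext}^i_{A^e}(A,A^e)\otimes_{A^e}N, \tag{10}$$
naturally in $N$. Take $N=W$. Then $F^i(W)=0$ for $i\ne d$, and by (8)
$$E:=F^d(W)\cong U\otimes_{A^e}W\cong B\otimes_AU\otimes_AB,\qquad v\otimes(p\otimes r)\mapsto r\otimes v\otimes p. \tag{11}$$
Right multiplication by $b\otimes b'$ on $W$ sends $p\otimes r$ to $pb\otimes b'r$, hence $r\otimes v\otimes p$ to $b'r\otimes v\otimes pb$. So the right $B^e$-structure of $E$ is the evident bimodule structure of $B\otimes_AU\otimes_AB$. It commutes with the action of $H$, because right multiplications are $B$-bimodule endomorphisms of $W$ and the $H$-action is natural.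

**Step 6.3: $\operatorname{Ext}_{B^e}(B,W)$ in terms of $E$.** Let $W\to I$ be an injective resolution over $B^e$, and $C=\operatorname{Hom}_{B^e}(T,I)$, a bounded-below complex of right $H$-modules. For each $j$ the functor $\operatorname{Hom}_H(-,C^j)=\operatorname{Hom}_{B^e}(-\otimes_HT,I^j)$ is exact, as $T$ is free over $H$. So every $C^j$ is injective over $H$. The only cohomology of $C$ is $F^d(W)=E$, in degree $d$. And $\operatorname{Hom}_H(\Bbbk,C)=\operatorname{Hom}_{B^e}(\Bbbk\otimes_HT,I)=\operatorname{Hom}_{B^e}(B,I)$. By Lemma 3.1(ii),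
$$\operatorname{Ext}^{i+d}_{B^e}(B,W)\cong\operatorname{Ext}^i_H(\Bbbk,E)\qquad(i\in\mathbb Z).$$
A right multiplication on $W$ lifts to $I$, uniquely up to homotopy, and so acts on $C$. Hence this isomorphism respects the right $B^e$-structures. Next, $\operatorname{Hom}_H(Q_j,E)\cong E\otimes_H\operatorname{Hom}_H(Q_j,H)$ as $Q_j$ is f.g. projective. By Lemma 3.2, $\operatorname{Hom}_H(Q,H)$ is a bounded complex of projective left $H$-modules with only cohomology $L$, in degree $n$. So Lemma 3.1(i) gives, compatibly with the $B$-bimodule structures,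
$$\operatorname{Ext}^{i+d}_{B^e}(B,B^e)\cong\operatorname{Tor}^H_{n-i}(E,L). \tag{12}$$

Everything now depends on $E$ as an $H$-module. If $E$ is free over $H$, then only $i=n$ survives, and $D=\operatorname{Ext}^{d+n}_{B^e}(B,B^e)\cong E\otimes_HL$.

## 7. Two Hopf module structures on $B\otimes_AU\otimes_AB$

**Definition 7.1.** A *right Hopf module* over $H$ is a right $H$-module $E$ with a coaction $\Lambda(\xi)=\xi_0\otimes\xi_1$ such that $\Lambda(\xi h)=\xi_0h_1\otimes\xi_1h_2$. For example, $V\otimes H$ for a vector space $V$, with action and coaction on the factor $H$.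

**Fundamental theorem of Hopf modules (Larson–Sweedler).** Let $E^{co}=\{\xi:\Lambda\xi=\xi\otimes1\}$. Then $E^{co}\otimes H\to E$, $\xi\otimes h\mapsto\xi h$, is bijective.

*Proof.* Put $\pi(\xi)=\xi_0S(\xi_1)$. Then $\Lambda(\pi(\xi))=\xi_0S(\xi_3)\otimes\xi_1S(\xi_2)=\pi(\xi)\otimes1$, so $\pi(\xi)\in E^{co}$. The inverse is $\xi\mapsto\pi(\xi_0)\otimes\xi_1$: on one side $\pi(\xi_0)\xi_1=\xi_0S(\xi_1)\xi_2=\xi$; on the other, for $\xi\in E^{co}$, $\Lambda(\xi h)=\xi h_1\otimes h_2$, and $\pi(\xi h_1)\otimes h_2=\xi h_1S(h_2)\otimes h_3=\xi\otimes h$. $\square$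

**The case $A=\Bbbk$, $B=H$ by hand.** Here $d=0$, $U=\Bbbk$, $E=W$, and (9) reads $(p\otimes r)\cdot h=S(h_1)p\otimes rh_2$. In the order of (11), $(r\otimes p)\cdot h=rh_2\otimes S(h_1)p$. The coaction on the left factor $r$ sends this to $(r_1h_2\otimes S(h_1)p)\otimes r_2h_3$, that is, to $\xi_0h_1\otimes\xi_1h_2$ with $\xi=r\otimes p$: a Hopf module. The coaction on the right factor $p$ sends it to $(rh_3\otimes S(h_2)p_1)\otimes S(h_1)p_2$, that is, to $\xi_0h_2\otimes S(h_1)\xi_1$. This is not a Hopf module as it stands, but it will become one over $H$ with opposite comultiplication. We now prove both formulas in general.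

**Step 7.2: moving the $H$-action through a coaction.** For a $B$-bimodule $M$ define two bimodule structures on $M\otimes H$:
$$M\hat\otimes H:\ b(m\otimes g)b'=bmb'_0\otimes gb'_1;\qquad M\check\otimes H:\ b(m\otimes g)b'=b_0mb'\otimes b_1g .$$
Restricted to $A$, both are the plain bimodule $M\otimes H$, with $A$ acting on $M$. For $g\in H$ the map $\iota_g:m\mapsto m\otimes g$ is an $A$-bimodule map, and we put
$$c(\xi\otimes g)=\operatorname{Ext}^i_{A^e}(A,\iota_g)(\xi),\qquad c:F^i(M)\otimes H\to F^i(M\hat\otimes H).$$
Write $\check c$ for the same map with target $F^i(M\check\otimes H)$. Both are bijective, because $\operatorname{Hom}_{A^e}(P_j,M)\otimes H\to\operatorname{Hom}_{A^e}(P_j,M\otimes H)$ is bijective for $P_j=A^e$, hence for summands of f.g. free modules.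

**Lemma 7.3.** For $\xi\in F^i(M)$ and $g,h\in H$,
$$c(\xi\otimes g)\cdot h=c(\xi h_1\otimes gh_2),\qquad\check c(\xi\otimes g)\cdot h=\check c(\xi h_2\otimes S(h_1)g).$$

*Proof.* The functors $-\hat\otimes H$ and $-\check\otimes H$ are exact on $B$-bimodules, so $F^i(-\hat\otimes H)$ and $F^i(-\check\otimes H)$ are $\delta$-functors. Fix $g$ and $h$. As functions of $\xi$, both sides of each equation are morphisms of $\delta$-functors: $\iota_g$ gives maps of short exact sequences of $A$-bimodules, and the $H$-actions commute with connecting maps. By the uniqueness in Step 6.1 it suffices to check degree $0$. Let $m\in M^A$. By (9), and then (5) and (6),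
$$(m\otimes g)\cdot h=\kappa^1(h)m\kappa^2(h)_0\otimes g\kappa^2(h)_1=\kappa^1(h_1)m\kappa^2(h_1)\otimes gh_2=m\cdot h_1\otimes gh_2$$
in $M\hat\otimes H$, and
$$(m\otimes g)\cdot h=\kappa^1(h)_0m\kappa^2(h)\otimes\kappa^1(h)_1g=\kappa^1(h_2)m\kappa^2(h_2)\otimes S(h_1)g=m\cdot h_2\otimes S(h_1)g$$
in $M\check\otimes H$. Here (5) and (6) may be used because $x\otimes z\mapsto xmz$ is well defined on $B\otimes_AB$. $\square$

**Step 7.4: the two coactions.** Consider
$$\rho_2:W\to W\hat\otimes H,\ p\otimes r\mapsto p\otimes r_0\otimes r_1;\qquad\rho_1:W\to W\check\otimes H,\ p\otimes r\mapsto p_0\otimes r\otimes p_1 .$$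
They are maps of $B$-bimodules: $\rho_2(bp\otimes rb')=bp\otimes r_0b'_0\otimes r_1b'_1$ and $\rho_1(bp\otimes rb')=b_0p_0\otimes rb'\otimes b_1p_1$. So $F^d(\rho_2)$ and $F^d(\rho_1)$ are $H$-linear. Put
$$\Lambda_2=c^{-1}F^d(\rho_2),\qquad\Lambda_1=\check c^{-1}F^d(\rho_1),\qquad\text{both } E\to E\otimes H .$$
As a left $A^e$-module, $W\otimes H$ is a direct sum of copies of $W$, hence flat. So (10), being natural, turns $F^d(\rho_k)$ into $\mathrm{id}_U\otimes\rho_k$. It turns $c$ and $\check c$ into the canonical identification $(U\otimes_{A^e}W)\otimes H=U\otimes_{A^e}(W\otimes H)$, by naturality for the maps $\iota_g$. In terms of (11),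
$$\Lambda_2(r\otimes v\otimes p)=(r_0\otimes v\otimes p)\otimes r_1,\qquad\Lambda_1(r\otimes v\otimes p)=(r\otimes v\otimes p_0)\otimes p_1 . \tag{13}$$
In particular both are coassociative and counital. With $\Lambda_k(\xi)=\xi_0\otimes\xi_1$ for the $k$ in question, $H$-linearity of $F^d(\rho_k)$ and Lemma 7.3 give
$$\Lambda_2(\xi h)=\xi_0h_1\otimes\xi_1h_2,\qquad\Lambda_1(\xi h)=\xi_0h_2\otimes S(h_1)\xi_1 . \tag{14}$$
For instance, $F^d(\rho_2)(\xi h)=F^d(\rho_2)(\xi)\cdot h=c(\xi_0\otimes\xi_1)\cdot h=c(\xi_0h_1\otimes\xi_1h_2)$.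

**Step 7.5: two freeness statements.** Let $E_k=\{\xi\in E:\Lambda_k\xi=\xi\otimes1\}$.

By (14), $(E,\Lambda_2)$ is a right Hopf module over $H$. Hence $E_2\otimes H\to E$, $\xi\otimes h\mapsto\xi h$, is bijective.

For $\Lambda_1$ we use that $S$ is bijective; it is the only place in the proof of Theorem 1. Then $H^{cop}$, with comultiplication $h\mapsto h_2\otimes h_1$, is a Hopf algebra with antipode $S^{-1}$. Put $\Lambda_1'(\xi)=\xi_0\otimes S^{-1}(\xi_1)$, where $\Lambda_1(\xi)=\xi_0\otimes\xi_1$. As $\Delta(S^{-1}(x))=S^{-1}(x_2)\otimes S^{-1}(x_1)$, the opposite comultiplication of $S^{-1}(x)$ is $S^{-1}(x_1)\otimes S^{-1}(x_2)$; so $\Lambda_1'$ is an $H^{cop}$-coaction. By (14), since $S^{-1}$ reverses products,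
$$\Lambda_1'(\xi h)=\xi_0h_2\otimes S^{-1}(S(h_1)\xi_1)=\xi_0h_2\otimes S^{-1}(\xi_1)h_1 .$$
This is the Hopf module condition over $H^{cop}$. Its coinvariants are those of $\Lambda_1$. So $E_1\otimes H\to E$, $\xi\otimes h\mapsto\xi h$, is bijective too.

**Step 7.6: the coinvariants.** Here we use the way around descent from Section 2. Apply $-\otimes_AU\otimes_AB$ to the exact sequence (2). The functor $-\otimes_AU$ is exact on right $A$-modules because $U$ is left flat, and $-\otimes_AB$ is exact because $B$ is left flat. By (13) the resulting map out of $B\otimes_AU\otimes_AB$ is $\Lambda_2-\mathrm{id}\otimes1$. Symmetrically, apply $B\otimes_AU\otimes_A-$ to (2), using that $U$ and $B$ are right flat. We obtain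
$$E_2=A\otimes_AU\otimes_AB,\qquad E_1=B\otimes_AU\otimes_AA\qquad\text{inside }E=B\otimes_AU\otimes_AB . \tag{15}$$

**Step 7.7: the module $D$.** By Step 7.5, $E\cong E_2\otimes H$ is a free right $H$-module. So (12) gives $\operatorname{Ext}^j_{B^e}(B,B^e)=0$ for $j\ne d+n$ and, as $B$-bimodules,
$$D:=\operatorname{Ext}^{d+n}_{B^e}(B,B^e)\cong E\otimes_HL .$$
From $E\cong E_k\otimes H$ we get $E\otimes_HL\cong E_k\otimes L$. Thus
$$E_2\to D\ \text{ and }\ E_1\to D,\qquad\xi\mapsto\xi\otimes\ell,\quad\text{are bijective.} \tag{16}$$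
By (15), the first is $(A,B)$-linear and the second is $(B,A)$-linear. This is the column and the row of Test B.

## 8. One element generating $D$ on both sides

*Proof of Theorem 1.* Now $U\cong A^\mu$. Let $u\in U$ correspond to $1$. Then $ua=\mu(a)u$, and $a\mapsto au$ and $a\mapsto ua$ are bijections $A\to U$. Put $\tilde w=1\otimes u\otimes1\in E$. It lies in $E_1\cap E_2$. Since $U=uA$ is free on $u$ as a right module, $E_2=A\otimes_AU\otimes_AB\cong U\otimes_AB$ consists of the elements $\tilde wb=1\otimes u\otimes b$. Since $U=Au$ is free on $u$ as a left module, $E_1$ consists of the elements $b\tilde w=b\otimes u\otimes1$. So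
$$B\to E_2,\ b\mapsto\tilde wb,\qquad\text{and}\qquad B\to E_1,\ b\mapsto b\tilde w,\qquad\text{are bijective.} \tag{17}$$
Let $w=\tilde w\otimes\ell\in D$. By (16) and (17), both $b\mapsto wb$ and $b\mapsto bw$ are bijections $B\to D$. Hence there is a unique bijection $\nu:B\to B$ with
$$wb=\nu(b)w\qquad(b\in B).$$
It is $\Bbbk$-linear with $\nu(1)=1$, and $\nu(bc)w=wbc=\nu(b)wc=\nu(b)\nu(c)w$, so $\nu$ is an algebra automorphism. The map $bw\mapsto b$ is an isomorphism $D\cong B^\nu$, because $(bw)c=b\nu(c)w$. The other Ext groups vanish by Step 7.7, and $B$ is homologically smooth by Section 5. So $B$ is skew CY of dimension $d+n$. $\blacksquare$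

*Proof of Theorem 2.* We use the automorphism $\nu$ just found.

**Step 8.1: $\nu$ on $A$.** For $a\in A$ we have $\tilde wa=1\otimes ua\otimes1=1\otimes\mu(a)u\otimes1=\mu(a)\tilde w$. So $wa=\mu(a)w$, that is, $\nu|_A=\mu$.

**Step 8.2: moving from the row to the column.** By (13), $\Lambda_2(b\tilde w)=b_0\tilde w\otimes b_1$. In the proof of the fundamental theorem, $\pi(\xi)=\xi_0S(\xi_1)$ lies in the coinvariants. So $(b_0\tilde w)\cdot S(b_1)\in E_2$, and by (17) it equals $\tilde w\sigma(b)$ for a unique $\sigma(b)\in B$. From $\xi=\pi(\xi_0)\xi_1$ we get $b\tilde w=(\tilde w\sigma(b_0))\cdot b_1$. Tensoring with $\ell$ gives $bw=\chi(b_1)\,w\sigma(b_0)$. Since $bw=w\nu^{-1}(b)$,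
$$\nu^{-1}(b)=\sigma(b_0)\chi(b_1),\qquad\text{hence}\qquad\sigma(b)=\nu^{-1}(b_0)\chi(S(b_1)). \tag{18}$$

**Step 8.3: the coaction of $\sigma(b)$.** We compute $\Lambda_1$ of $\tilde w\sigma(b)=(b_0\tilde w)\cdot S(b_1)$ in two ways. By (13) it is $\tilde w\sigma(b)_0\otimes\sigma(b)_1$. On the other hand $\Lambda_1(b_0\tilde w)=b_0\tilde w\otimes1$ and $\Delta(S(b_1))=S(b_2)\otimes S(b_1)$, so (14) gives
$$\tilde w\sigma(b)_0\otimes\sigma(b)_1=(b_0\tilde w)\cdot S(b_1)\otimes S^2(b_2)=\tilde w\sigma(b_0)\otimes S^2(b_1).$$
As $b\mapsto\tilde wb$ is injective, $\rho(\sigma(b))=\sigma(b_0)\otimes S^2(b_1)$. Combining this with (18),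
$$\rho(\nu^{-1}(b))=\sigma(b_0)\otimes S^2(b_1)\chi(b_2)=\nu^{-1}(b_0)\otimes\chi(S(b_1))\,S^2(b_2)\,\chi(b_3).\qquad\blacksquare$$

*Examples.* In Test B, $\nu^{-1}(y)=q^{-1}y$, and the formula says that $\rho(\nu^{-1}(y))=\nu^{-1}(y)\otimes g$, as it should. For $A=\Bbbk$, $B=H$ we have $\tilde w=1\otimes1$, and the action computed in Section 7 gives
$$(h_1\otimes1)\cdot S(h_2)=h_1S(h_2)\otimes S^2(h_3)=1\otimes S^2(h).$$
So $\sigma=S^2$, and by (18) $\nu^{-1}(h)=S^2(h_1)\chi(h_2)$.

## 9. Invertible dualizing bimodules

*Proof of Theorem 3.* An invertible bimodule $U$ is a progenerator on each side, so it is projective, hence flat, on each side. Therefore Sections 3–7 apply. Section 5 gives homological smoothness of $B$, and Step 7.7 gives the vanishing of $\operatorname{Ext}^j_{B^e}(B,B^e)$ for $j\ne d+n$. By (15) and (16) there are isomorphisms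
$$i_2:U\otimes_AB=E_2\to D,\qquad i_1:B\otimes_AU=E_1\to D,$$
the first $(A,B)$-linear, the second $(B,A)$-linear. They agree on $U$: both send $v$ to $j(v)=(1\otimes v\otimes1)\otimes\ell$. Thus $i_2(v\otimes b)=j(v)b$ and $i_1(b\otimes v)=bj(v)$. It remains to prove that $D$ is invertible.

**Step 9.1: $D_B$ is a progenerator.** As a right $A$-module, $U$ is a summand of some $A^r$, and $A$ is a summand of some $U^s$. Apply $-\otimes_AB$ and use $D_B\cong U\otimes_AB$.

**Step 9.2: left multiplication $B\to\operatorname{End}(D_B)$ is bijective.** Consider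
$$B\to\operatorname{End}_B(D_B)\to\operatorname{Hom}_A(U_A,D_A),\qquad b\mapsto(x\mapsto bx),\quad f\mapsto f\circ j .$$
The second map is bijective, since $i_2$ identifies $D_B$ with $U\otimes_AB$ and $\operatorname{Hom}_B(U\otimes_AB,D)=\operatorname{Hom}_A(U,D)$. The composite is $b\mapsto(v\mapsto bj(v)=i_1(b\otimes v))$. Through the right $A$-linear isomorphism $i_1$ it becomes $b\mapsto(v\mapsto b\otimes v)$, which is the map
$$B=\operatorname{Hom}_A(A,B)\to\operatorname{Hom}_A(U,B\otimes_AU)$$
induced by the functor $-\otimes_AU$ on right $A$-modules. This functor is an equivalence because $U$ is invertible, so the composite is bijective. Hence the first map is bijective.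

By Morita theory, a bimodule that is a progenerator on the right and for which left multiplication $B\to\operatorname{End}(D_B)$ is bijective is invertible. $\blacksquare$

## 10. $PGL_2$ over a singular cone: the hypothesis on $A$ cannot be recovered

Test C shows that Theorem 1 covers extensions that are not faithfully flat. A variant shows that for flat extensions there is no converse: $B$ and $H$ can be skew CY while $A$ is not even homologically smooth.

Give $B=\mathcal O(SL_2)$ the $\mathbb Z/2$-grading in which $a,b,c,d$ are odd; the relation $ad-bc=1$ is even. Let $B'$ be the even part, so $B'=\mathcal O(PGL_2)$, and let $A'=\Bbbk[a^2,ac,c^2]$ be the even part of $A=\Bbbk[a,c]$. The coaction of $H=\Bbbk[t]$ restricts to $B'$.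

**Step 10.1: $A'\subseteq B'$ is a flat $\Bbbk[t]$-Galois extension.** The coinvariants are $A\cap B'=A'$. Since $B_a=A_a[ab]$ with $ab$ even, $B'_{a^2}=A'_{a^2}[ab]$, with $ab\mapsto ab+a^2t$ and $a^2$ a unit. Likewise $B'_{c^2}=A'_{c^2}[cd]$ with $cd\mapsto cd+c^2t$. Cubing $ad-bc=1$ gives
$$a^2(ad^3-3d^2bc)+c^2(3adb^2-b^3c)=1 .$$
The coefficients are even, so $a^2,c^2$ generate the unit ideal of $B'$. As in Test C, $\beta$ is bijective and $B'$ is flat over $A'$, because this holds after inverting $a^2$ and after inverting $c^2$.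

**Step 10.2: $B'$ is skew CY of dimension $3$ with $\nu=\mathrm{id}$.** The algebra $B'$ is generated by the products of two of $a,b,c,d$. Put $s=a^2$, $p=c/a$, $e=ab$ and $s'=c^2$, $p'=a/c$, $e'=cd$. Then $B'_{a^2}=\Bbbk[s^{\pm1},p,e]$ and $B'_{c^2}=\Bbbk[s'^{\pm1},p',e']$, so Lemma 1.3 applies with $m=3$. On the overlap $s'=sp^2$, $p'=p^{-1}$, and $e'=cd=p(1+bc)=p+p^2e$, since $bc=ep$. Hence
$$ds'\wedge dp'\wedge de'=(p^2ds)\wedge(-p^{-2}dp)\wedge(p^2de)=-p^2\,ds\wedge dp\wedge de .$$
Dividing by $s'=sp^2$ we get
$$s'^{-1}ds'\wedge dp'\wedge de'=-s^{-1}ds\wedge dp\wedge de .$$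
So $s^{-1}ds\wedge dp\wedge de$ extends to a generator of $\Lambda^3\Omega_{B'}$, and $\Lambda^3\Omega_{B'}\cong B'$.

**Step 10.3: $A'$ is not homologically smooth.** If $A'$ were homologically smooth, tensoring a finite resolution $P\to A'$ by projective $A'^e$-modules with an $A'$-module $N$ would give a finite projective resolution $P\otimes_{A'}N\to N$ of length independent of $N$: the complex $P\to A'$ splits over $A'$ on the right, and $A'^e\otimes_{A'}N=A'\otimes N$ is free. So $A'$ would have finite global dimension. But the local ring of $A'$ at $\mathfrak m=(a^2,ac,c^2)$ has dimension $2$, while $\mathfrak m/\mathfrak m^2$ has dimension $3$, because $a^2,ac,c^2$ are linearly independent and $\mathfrak m^2$ starts in degree $4$. So this local ring is not regular, and by the theorem of Auslander–Buchsbaum and Serre its global dimension, hence that of $A'$, is infinite. Thus $B'$ and $H=\Bbbk[t]$ are skew CY, the extension $A'\subseteq B'$ is flat and $H$-Galois, and $A'$ is not skew CY.
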